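# Cubic graphs, hidden relations, and the stable Terao conjecture

## 1. Three-term relations at the vertices of a cubic graph

Let $G=(V,E)$ be a connected simple cubic graph: no loops, no multiple edges, and every vertex lies on exactly three edges. Then $3|V|=2|E|$, so we may write $|V|=2c$ and $|E|=3c$. Let $(\varepsilon_e)_{e\in E}$ be the standard basis of $\mathbb C^E$. For $S\subset E$, let $\mathbb C^S\subset\mathbb C^E$ be the subspace of vectors supported on $S$.

**Definition (gains and vertex vectors).** *Gains* on $G$ are nonzero numbers $a_{v,e}\in\mathbb C^*$, one for each incident pair $v\in e$. The *vertex vectors* are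
$$\rho_v=\sum_{e\ni v}a_{v,e}\,\varepsilon_e\in\mathbb C^E\qquad(v\in V).$$

Now choose a subspace $R\subset\mathbb C^E$ of codimension $n+1$ that contains every $\rho_v$. Put $W=\mathbb C^E/R$ and let $\alpha_e\in W$ be the image of $\varepsilon_e$. Regard $W$ as the space of linear forms on $W^*\cong\mathbb C^{n+1}$, and let $\mathbb P^n$ be the space of lines in $W^*$, so that $H^0(\mathcal O(1))=W$. If the $\alpha_e$ are nonzero and pairwise nonproportional, we get an arrangement of $3c$ hyperplanes
$$\mathcal A=\{H_e=\{\alpha_e=0\}\}_{e\in E}\quad\text{in }\mathbb P^n .$$
So edges are hyperplanes, and $R$ is the space of all linear relations among the forms $\alpha_e$. Each vertex gives a three-term relation $\sum_{e\ni v}a_{v,e}\alpha_e=0$, which makes the three hyperplanes at $v$ share the codimension 2 subspace $X_v=\bigcap_{e\ni v}H_e$.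

We use two systems of gains. Orient $G$, and put $a_{v,e}=1$ if $v$ is the tail of $e$ and $a_{v,e}=-g_e$ if $v$ is the head.

* *Generic gains:* the $g_e$ are distinct primes. We write $R_{gen}$ for the span of the $\rho_v$.
* *Balanced gains:* all $g_e=1$. We write $R_{bal}$ for the span of the $\rho_v$.

With balanced gains every $\varepsilon_e$ occurs once with coefficient $1$ and once with coefficient $-1$, so $\sum_v\rho_v=0$. With generic gains the $\rho_v$ turn out to be linearly independent (Section 4).

For example, let $G=K_4$ with vertices $1,2,3,4$, edges oriented from the smaller to the larger vertex, and balanced gains. Then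
$$\rho_1=\varepsilon_{12}+\varepsilon_{13}+\varepsilon_{14},\quad \rho_2=-\varepsilon_{12}+\varepsilon_{23}+\varepsilon_{24},\quad \rho_3=-\varepsilon_{13}-\varepsilon_{23}+\varepsilon_{34},\quad \rho_4=-\varepsilon_{14}-\varepsilon_{24}-\varepsilon_{34}.$$
Take $R=R_{bal}$, of dimension 3, so $n=2$. With $x=\alpha_{23}$, $y=-\alpha_{24}$, $z=\alpha_{34}$ the relations give $\alpha_{12}=x-y$, $\alpha_{13}=z-x$, $\alpha_{14}=y-z$. These are the six lines $x,y,z,x-y,y-z,z-x$ of the braid arrangement in $\mathbb P^2$. Its four triple points are the four vertices of $K_4$; for instance vertex $1$ is the common point of $x-y$, $y-z$, $z-x$.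

Here is what the construction is for. The dependence $\sum_v\rho_v=0$ is a statement about the coefficients of the local relations all around the graph. We shall see that, for suitable $G$ and $R$, the intersection lattice of $\mathcal A$ does not notice it, while the second cohomology of the sheaf of logarithmic vector fields does. This will settle, in the negative, the question of the next section.

## 2. Logarithmic vector fields, stable extension, and the conjecture

Let $\mathcal A=\{H_1,\dots,H_k\}$ be an arrangement of hyperplanes in $\mathbb P^n=\mathbb P^n(\mathbb C)$. Its lattice $L_{\mathcal A}$ is the set of all intersections of hyperplanes of $\mathcal A$ (including $\mathbb P^n$ as the empty intersection), ordered by reverse inclusion.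

**Definition (the sheaf of an arrangement).** $\mathcal T_{\mathcal A}\subset T_{\mathbb P^n}$ is the sheaf of vector fields that preserve the ideal of $\bigcup_iH_i$.

Equivalently, they preserve the ideal of each $H_i$. To see this, let $f_1,\dots,f_r$ be local equations at $p$ of the hyperplanes through $p$; they are pairwise coprime primes in a UFD. If $\theta(f_1\cdots f_r)=\sum_i\theta(f_i)\prod_{j\ne i}f_j$ is divisible by $f_i$, then $\theta(f_i)\prod_{j\neq i}f_j$ is divisible by $f_i$, hence so is $\theta(f_i)$. The converse is clear.

Throughout, *we consider only arrangements for which $\mathcal T_{\mathcal A}$ is locally free*; for the arrangements we construct this will be proved. The arrangement is *free* if $\mathcal T_{\mathcal A}$ is a direct sum of line bundles.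

For a coherent sheaf $F$ on $\mathbb P^n$ write $H^i_*(F)=\bigoplus_{t\in\mathbb Z}H^i(\mathbb P^n,F(t))$. We use constantly that $H^i_*(\mathcal O)=0$ for $1\le i\le n-1$.

**Definition (stable extension).** A vector bundle $F$ on $\mathbb P^n$ *extends stably* to $\mathbb P^m$ ($m\ge n$, $\mathbb P^n\subset\mathbb P^m$ linear) if there is a vector bundle $\mathcal G$ on $\mathbb P^m$ with $\mathcal G|_{\mathbb P^n}\cong F\oplus\bigoplus_j\mathcal O_{\mathbb P^n}(a_j)$ for some integers $a_j$. It is *infinitely stably extendable* if it extends stably to $\mathbb P^m$ for every $m\ge n$. An arrangement $\mathcal A$ with $\mathcal T_{\mathcal A}$ locally free is *stably free* if $\mathcal T_{\mathcal A}$ is infinitely stably extendable.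

For example, $\Omega^1_{\mathbb P^n}$ is infinitely stably extendable. Indeed the conormal sequence $0\to\mathcal O(-1)^{m-n}\to\Omega^1_{\mathbb P^m}|_{\mathbb P^n}\to\Omega^1_{\mathbb P^n}\to0$ splits, because $H^1(T_{\mathbb P^n}(-1))=0$ by the Euler sequence.

We may use the following facts.

* (Coanda) A vector bundle $F$ on $\mathbb P^n$ is infinitely stably extendable if and only if $H^i_*(F)=0$ for all $2\le i\le n-2$. Hence $\mathcal A$ is stably free if and only if $H^i_*(\mathcal T_{\mathcal A})=0$ for $2\le i\le n-2$.
* Every vector bundle on $\mathbb P^n$ with $n\le3$ is infinitely stably extendable.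
* Every free arrangement is stably free.

By the criterion, $\Omega^2_{\mathbb P^4}$ is not infinitely stably extendable, since $H^2(\Omega^2_{\mathbb P^4})=\mathbb C$. Note also that replacing $\mathcal T_{\mathcal A}$ by a twist or by its dual does not affect stable freeness: by Serre duality $H^i_*$ of the dual is dual to $H^{n-i}_*$, and the range $2\le i\le n-2$ is symmetric.

**Stable Terao conjecture** (Cristian Anghel, "A stable version of Terao conjecture", arXiv:1609.04528 (2016)). For two arrangements $\mathcal A_1,\mathcal A_2$ in the same $\mathbb P^n$, both with locally free $\mathcal T_{\mathcal A_i}$, and with isomorphic lattices: if $\mathcal A_1$ is stably free, then $\mathcal A_2$ is also stably free.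

For $n\le3$ this holds trivially, since every such arrangement is stably free. The first dimension with content is $n=4$, where the only relevant group is $H^2_*(\mathcal T_{\mathcal A})$. There the conjecture already fails.

**Theorem 1.** There are arrangements $\mathcal A_1,\mathcal A_2$ of 21 hyperplanes in $\mathbb P^4$, definable over $\mathbb Q$, with isomorphic lattices and with $\mathcal T_{\mathcal A_1},\mathcal T_{\mathcal A_2}$ locally free, such that $H^2_*(\mathcal T_{\mathcal A_1})=0$ and $H^2(\mathcal T_{\mathcal A_2}(-1))\ne0$. So $\mathcal A_1$ is stably free and $\mathcal A_2$ is not.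

**Theorem 2.** For every $n\ge4$ there are arrangements $\mathcal A(s)$ in $\mathbb P^n$, $|s|<\varepsilon$, depending holomorphically on $s\in\mathbb C$, with constant lattice and all $\mathcal T_{\mathcal A(s)}$ locally free, such that $\mathcal A(s)$ is stably free if and only if $s\ne0$. Moreover $H^2_*(\mathcal T_{\mathcal A(0)})\cong\mathbb C$, concentrated in degree $-1$, and $H^i_*(\mathcal T_{\mathcal A(s)})=0$ for all $s$ and $3\le i\le n-1$.

## 3. Presenting $\mathcal T_{\mathcal A}$ by the relations among the forms

In this section $\mathcal A=\{H_e\}_{e\in E}$ is any arrangement whose forms $\alpha_e$ span $W$, and $R$ is the kernel of $\mathbb C^E\to W$, $\varepsilon_e\mapsto\alpha_e$. Let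
$$\varphi:\mathcal O^E\to R^*\otimes\mathcal O(1),\qquad \varphi(f)=\Big(\rho\mapsto\sum_e\rho_e\alpha_ef_e\Big).$$

**Lemma 3.** $\ker\varphi\cong\mathcal O\oplus\mathcal T_{\mathcal A}$.

*Proof.* Let $\mathcal E\subset W^*\otimes\mathcal O(1)$ be the preimage of $\mathcal T_{\mathcal A}$ in the Euler sequence $0\to\mathcal O\to W^*\otimes\mathcal O(1)\to T_{\mathbb P^n}\to0$. A local section of $W^*\otimes\mathcal O(1)$ is a linear map $\theta:W\to\mathcal O(1)$. It acts on degree-zero quotients as a derivation: if $\ell\in W$ does not vanish at the point considered, then
$$\theta\Big(\frac{\alpha_e}{\ell}\Big)=\frac{\theta(\alpha_e)}{\ell}-\frac{\alpha_e}{\ell}\cdot\frac{\theta(\ell)}{\ell}.$$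
So $\theta$ preserves the ideal of $H_e$ iff $\theta(\alpha_e)\in\alpha_e\mathcal O$. Hence sections of $\mathcal E$ are the $\theta$ with $\theta(\alpha_e)=\alpha_ef_e$ for all $e$. The map $\theta\mapsto(f_e)_e\in\mathcal O^E$ is injective because the $\alpha_e$ span $W$. A vector $f$ is in its image iff the assignment $\varepsilon_e\mapsto\alpha_ef_e$ factors through $W=\mathbb C^E/R$, that is, iff it kills $R$, that is, iff $\varphi(f)=0$. So $\mathcal E\cong\ker\varphi$.

The Euler section $\theta(\alpha)=\alpha$ maps to $(1,\dots,1)$. For any fixed $e_0$, the map $f\mapsto f_{e_0}$ splits the inclusion $\mathcal O\hookrightarrow\mathcal E$, so $\mathcal E\cong\mathcal O\oplus\mathcal E/\mathcal O=\mathcal O\oplus\mathcal T_{\mathcal A}$. $\square$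

The next lemma computes the cokernel of $\varphi$ near a point. Let $x_e$ be the $e$-th coordinate on $\mathbb C^E$. For $p\in\mathbb P^n$ put $E_p=\{e:p\in H_e\}$ and $R_p=R\cap\mathbb C^{E_p}$, the space of relations among the forms vanishing at $p$.

**Lemma 4.** Trivialize $\mathcal O(1)$ near $p$. Restriction $R^*\to R_p^*$ induces an isomorphism
$$(\operatorname{coker}\varphi)_p\cong (R_p^*\otimes\mathcal O_p)\big/\big\langle \alpha_e\,x_e|_{R_p}: e\in E_p\big\rangle .$$

*Proof.* $\varphi$ sends $\varepsilon_e$ to $\alpha_e\,x_e|_R$. For $e\notin E_p$ the function $\alpha_e$ is a unit at $p$, so in the cokernel we divide by $x_e|_R$ for all $e\notin E_p$. The common kernel in $R$ of these functionals is $R_p$, so they span the annihilator of $R_p$ in $R^*$, and dividing by it turns $R^*\otimes\mathcal O_p$ into $R_p^*\otimes\mathcal O_p$. What is left are the images of $\varepsilon_e$ for $e\in E_p$. $\square$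

Let us try this on simple arrangements.

*Coordinate hyperplanes.* If the $\alpha_e$ are a basis of $W$, then $R=0$, $\ker\varphi=\mathcal O^{n+1}$ and $\mathcal T_{\mathcal A}\cong\mathcal O^n$, so the arrangement is free.

*Normal crossings.* Suppose that at every $p$ the forms $\alpha_e$, $e\in E_p$, are independent. Then $R_p=0$, so $\varphi$ is surjective by Lemma 4. Thus $\ker\varphi$ and its summand $\mathcal T_{\mathcal A}$ are locally free. For $2\le i\le n-1$ the long exact sequence gives $H^i_*(\mathcal T_{\mathcal A})\cong H^{i-1}_*(R^*\otimes\mathcal O(1))=0$. So all normal crossing arrangements whose forms span $W$ are stably free. They need not be free. For $n+2$ hyperplanes in general position with $n\ge2$, $R$ is spanned by one vector with all coordinates nonzero, and setting one $f_{e_0}=0$ identifies $\mathcal T_{\mathcal A}$ with the kernel of $\mathcal O^{n+1}\to\mathcal O(1)$ given by $n+1$ independent forms. So $\mathcal T_{\mathcal A}\cong\Omega^1(1)$, which has $H^1_*\neq0$.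

*One triple in codimension 2.* Let $\alpha_1,\dots,\alpha_{n+1}$ be a basis and $\alpha_{n+2}=-\alpha_1-\alpha_2$. Then $R$ is a line, $\varphi:\mathcal O^{n+2}\to\mathcal O(1)$ has entries $\alpha_1,\alpha_2,-\alpha_1-\alpha_2$ and zeros, and the cokernel is $\mathcal O_X(1)$ with $X=\{\alpha_1=\alpha_2=0\}$. The kernel of $\mathcal O^3\to\mathcal O(1)$ is $\mathcal O\cdot(1,1,1)$ plus the Koszul relation $\mathcal O(-1)$, so $\mathcal T_{\mathcal A}\cong\mathcal O^{n-1}\oplus\mathcal O(-1)$ is free.

Now imagine many triples $X_v$ with relations $\rho_v$, and suppose that the cokernel of $\varphi$ is exactly $\bigoplus_v\mathcal O_{X_v}(1)$. Chasing the exact sequence (Section 9), $H^2_*(\mathcal T_{\mathcal A})$ is the cokernel on global sections, and in degree $-1$ this is the cokernel of $R^*\to\mathbb C^V$, $\lambda\mapsto(\lambda(\rho_v))_v$. It is nonzero iff the $\rho_v$ are dependent. In a dependence $\sum_vx_v\rho_v=0$ with all $x_v\ne0$, a hyperplane occurring in one triple must occur in at least two. If each occurs in exactly two, the triples are the vertices and the hyperplanes the edges of a cubic graph. This explains the construction of Section 1.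

## 4. Relations supported on a given set of edges

We return to a connected simple cubic graph $G$ with gains. For $S\subset E$ write $G\setminus S=(V,E\setminus S)$, and let $t(G\setminus S)$ be the number of components of $G\setminus S$ that are trees; an isolated vertex counts as a tree.

**Definition (balanced cycle).** A cycle of $G$ is *balanced* if the equations $x_ua_{u,e}+x_va_{v,e}=0$, one for each edge $e=uv$ of the cycle, have a nonzero solution.

Since gains are nonzero, each equation determines $x_v$ from $x_u$ and conversely. So for an unbalanced cycle the equations force $x=0$ on the cycle. For gains of the form $1$ (tail), $-g_e$ (head), the equation reads $x_{\text{tail}}=g_ex_{\text{head}}$, and a cycle is balanced iff the product of the $g_e^{\pm1}$ around it is $1$. In the triangle $123$ of $K_4$ this says $g_{12}g_{23}=g_{13}$.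

**Lemma 5.** For every $S\subset E$,
$$\dim\Big\{x\in\mathbb C^V:\sum_v x_v\rho_v\in\mathbb C^S\Big\}=\#\{\text{components of }G\setminus S\text{ all of whose cycles are balanced}\}.\tag{1}$$

*Proof.* For $e=uv$ the $e$-coordinate of $\sum_vx_v\rho_v$ is $x_ua_{u,e}+x_va_{v,e}$. So the condition is $x_ua_{u,e}+x_va_{v,e}=0$ for all $e=uv\notin S$, and it can be solved separately on each component $K$ of $G\setminus S$. On a spanning tree of $K$ the solutions form a line, and a nonzero solution vanishes nowhere. If $K$ contains an unbalanced cycle, then $x=0$ on this cycle, hence on $K$. If all cycles of $K$ are balanced, take the nonzero solution on the spanning tree. For an edge $e$ of $K$ outside the tree, the solution around the fundamental cycle of $e$ is, up to a scalar, the one prescribed by the tree path, so the equation at $e$ holds as well. Thus $K$ contributes $1$. $\square$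

*Generic gains.* A product of distinct primes to the powers $\pm1$ is never $1$, so no cycle is balanced, and the components counted in (1) are the trees. For $S=\emptyset$ the graph $G\setminus S=G$ is connected and not a tree, so the $\rho_v$ are independent. Thus $\dim R_{gen}=2c$ and
$$\dim(R_{gen}\cap\mathbb C^S)=t(G\setminus S).\tag{2}$$

*Balanced gains.* All cycles are balanced. For $S=\emptyset$, (1) gives a one-dimensional space of relations, spanned by $\sum_v\rho_v=0$. So $\dim R_{bal}=2c-1$, and dividing out this line,
$$\dim (R_{bal}\cap\mathbb C^S)=\#\{\text{components of }G\setminus S\}-1.\tag{3}$$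

In $K_4$, if $S$ is the star of vertex 1, then $G\setminus S$ is an isolated vertex and a triangle, and both dimensions are $1$. If $S$ is the 4-cycle $12,23,34,41$, then $G\setminus S$ consists of two disjoint edges, and the dimensions are $2$ (generic) and $1$ (balanced).

Let $N$ be the matroid on $E$ of the images of the $\varepsilon_e$ in $\mathbb C^E/R_{gen}$: a set is independent if its vectors are linearly independent, and the rank of $S$ is the dimension of their span. By (2),
$$r_N(S)=|S|-t(G\setminus S),\tag{4}$$
so $N$ depends only on $G$.

## 5. Truncation, and how cuts control the lattice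

The first attempt is to take $R$ as small as possible: $R=R_{gen}$ for one arrangement and $R=R_{bal}$ for the other. This fails for two reasons that one can point to. First, the codimensions are $c$ and $c+1$, so the arrangements live in $\mathbb P^{c-1}$ and $\mathbb P^c$. Second, the lattices see the difference through cuts. Suppose $S$ is a set of edges such that $G\setminus S$ has exactly two components, both containing cycles. By (2), $R_{gen}\cap\mathbb C^S=0$, so these forms are independent for generic gains. By (3), $\dim(R_{bal}\cap\mathbb C^S)=1$, so they are dependent for balanced gains.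

The remedy is to enlarge $R$ generically, down to codimension $n+1$. Then both arrangements live in the same $\mathbb P^n$, and only sets of at most $n+1$ edges can be independent. If every cut as above has more than $n+1$ edges, it can no longer tell the two cases apart. How large the cuts must be is seen in the Petersen graph: two 5-cycles joined by five spokes, $c=5$, with $n=4$. Let $S$ be the set of spokes. For $R=R_{gen}$, which already has codimension $5=n+1$, the five spoke forms are independent. For every $R\supset R_{bal}$ they are dependent. So a cut of size $n+1$ separating two cycles is still visible, and we must demand at least $n+2$.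

For $X\subset V$ let $\delta(X)$ be the set of edges between $X$ and $V\setminus X$, and $G[X]$ the induced subgraph.

**Definition (condition $(\mathrm G_n)$).** Let $n\ge4$. The connected simple cubic graph $G$ satisfies $(\mathrm G_n)$ if $c\ge n+1$, $\mathrm{girth}(G)\ge n+2$, and $|\delta(X)|\ge n+2$ whenever both $G[X]$ and $G[V\setminus X]$ contain cycles.

**Definition (condition $(*)$).** Let $R\subset\mathbb C^E$ have codimension $n+1$ and contain all $\rho_v$. We say that $(*)$ holds if for all $S\subset E$ with $|S|\le n+1$: the family $(\alpha_e)_{e\in S}$ is independent (that is, $R\cap\mathbb C^S=0$) if and only if $t(G\setminus S)=0$.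

**Lemma 6.** Suppose $(*)$ holds, and let $M$ be the matroid of $(\alpha_e)_{e\in E}$. Then
$$r_M(S)=\min(r_N(S),\,n+1)\qquad\text{for all }S\subset E,\tag{5}$$
any two of the $\alpha_e$ are independent, and all arrangements satisfying $(*)$ for the same $G$ and $n$ have isomorphic lattices.

*Proof.* **Step 1.** This step proves (5). By (4), $S$ is independent in $N$ iff $t(G\setminus S)=0$. So $(*)$ says that $M$ and $N$ have the same independent sets of size at most $n+1$. Since $M$ has rank $n+1$, the number $r_M(S)$ is the largest size of an $M$-independent subset of $S$ of size at most $n+1$. This is the largest size of an $N$-independent subset of $S$ of size at most $n+1$, which is $\min(r_N(S),n+1)$.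

**Step 2.** This step shows that the $H_e$ are distinct hyperplanes. We show $t(G\setminus S)=0$ when $|S|\le2$. A tree component of $G\setminus S$ on $w$ vertices has $w-1$ edges. Its vertices carry $3w$ half-edges, of which $2(w-1)$ belong to the tree, so $w+2$ half-edges belong to edges of $S$. As $S$ has at most $4$ half-edges, $w\le2$. For $w\le2$ these half-edges belong to distinct edges, because an edge contributing two of them would be a loop or an edge parallel to the tree edge. So $|S|\ge w+2\ge3$, a contradiction.

**Step 3.** This step identifies the lattice. The intersection $\bigcap_{e\in S}H_e$ is the projectivization of the annihilator in $W^*$ of the span of $(\alpha_e)_{e\in S}$. So intersections correspond bijectively to closed sets of $M$ (the closure of $S$ is the set of all $e$ with $\alpha_e$ in that span), with reverse inclusion of subspaces becoming inclusion of closed sets; the empty intersection set corresponds to $E$, as the $\alpha_e$ span $W$. By (5) and (4), $M$ depends only on $G$ and $n$. $\square$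

**Lemma 7.** Assume $(\mathrm G_n)$, and let $R_0\in\{R_{gen},R_{bal}\}$. A generic subspace $R\supset R_0$ of codimension $n+1$ satisfies $(*)$ with the corresponding gains, and $R$ can be chosen rational.

*Proof.* **Step 1.** This step shows that a generic enlargement creates no new dependence among at most $n+1$ forms: for $|S|\le n+1$ we have $R\cap\mathbb C^S=0\iff R_0\cap\mathbb C^S=0$. The codimension $d$ of $R_0$ is $c$ or $c+1$, so $d\ge n+1$, and $R/R_0$ is a generic subspace of dimension $d-(n+1)$ in the $d$-dimensional space $\mathbb C^E/R_0$. A generic subspace of this dimension meets a given subspace of dimension at most $n+1$ only in $0$. So $R/R_0$ meets trivially each of the finitely many images of $\mathbb C^S$ with $|S|\le n+1$ and $R_0\cap\mathbb C^S=0$. For such $S$, an element of $R\cap\mathbb C^S$ has zero image in $\mathbb C^E/R_0$, so it lies in $R_0\cap\mathbb C^S=0$. The other direction holds because $R_0\subset R$. The conditions define a nonempty Zariski open set in a Grassmannian. Since $R_0$ is spanned by rational vectors, rational subspaces are dense there, so $R$ may be chosen rational.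

**Step 2.** This step settles generic gains. By (2), $R_{gen}\cap\mathbb C^S=0$ iff $t(G\setminus S)=0$, so Step 1 gives $(*)$.

**Step 3.** This step settles balanced gains, and it is here that cuts enter. By (3), $R_{bal}\cap\mathbb C^S=0$ iff $G\setminus S$ is connected. Let $|S|\le n+1$; we show that this is equivalent to $t(G\setminus S)=0$. If $G\setminus S$ is connected, it has at least $3c-(n+1)\ge2c$ edges on $2c$ vertices, so it is not a tree, and $t=0$. Conversely, suppose $t=0$ but $G\setminus S$ is disconnected, and let $X$ be the vertex set of a component. This component and every other one are not trees, so $G[X]$ and $G[V\setminus X]$ contain cycles. Since $\delta(X)\subset S$, $(\mathrm G_n)$ gives $|S|\ge n+2$, a contradiction. $\square$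

So if $G$ satisfies $(\mathrm G_n)$, we obtain arrangements $\mathcal A_1$ (from $R_{gen}$) and $\mathcal A_2$ (from $R_{bal}$) of $3c$ hyperplanes in $\mathbb P^n$ with isomorphic lattices.

## 6. The Heawood graph satisfies $(\mathrm G_4)$

The Heawood graph is the point–line incidence graph of the Fano plane: $14$ vertices, $21$ edges, cubic, connected, $c=7\ge5$. It is bipartite, and it has no 4-cycle because two points lie on only one common line. So its girth is at least $6=n+2$ for $n=4$.

It remains to exclude a set $X$ such that both $G[X]$ and $G[V\setminus X]$ contain cycles and $|\delta(X)|\le5$. Both sides have at least $6$ vertices. Let $X$ be the smaller side and $v=|X|\in\{6,7\}$. Counting half-edges, $G[X]$ has $(3v-|\delta(X)|)/2\ge(3v-5)/2$ edges, which is $6.5$ for $v=6$ and $8$ for $v=7$. So $G[X]$ has at least $v+1$ edges in both cases, and some component has more edges than vertices, that is, first Betti number (edges minus vertices plus one) at least $2$.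

Such a component contains two different cycles $C,C'$. If they share at most one vertex, there are at least $6+6-1=11$ vertices. Otherwise $C'$ has an edge not on $C$; follow $C'$ from this edge in both directions until it first meets $C$. The two meeting points are distinct because $C'$ meets $C$ in at least two vertices. This path together with $C$ is a theta graph: two vertices joined by three internally disjoint paths of lengths $a,b,d$. Its cycles give $a+b,\ b+d,\ a+d\ge6$, so $a+b+d\ge9$, and it has $a+b+d-1\ge8$ vertices. Both outcomes contradict $v\le7$. $\square$

## 7. The graph seen from a point of $\mathbb P^n$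

From now on until the end of Section 9, $G$ satisfies $(\mathrm G_n)$ with $n\ge4$, and $\mathcal A$ comes from arbitrary nonzero gains $a$ and a subspace $R$ satisfying $(*)$. Any two of the three forms at $v$ are independent (Lemma 6) and $\sum_{e\ni v}a_{v,e}\alpha_e=0$, so $X_v$ has codimension exactly $2$.

To use Lemma 4 we need to know $R_p$. For $p\in\mathbb P^n$ let
$$F=F_p=\{v\in V:\text{ all three edges at } v\text{ lie in }E_p\}.$$
Then $p\in X_v$ iff $v\in F$.

**Lemma 8.** For every $p\in\mathbb P^n$, the vectors $(\rho_v)_{v\in F}$ form a basis of $R_p$, and $G[F]$ is a forest.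

*Proof.* **Step 1.** This step computes $\dim R_p$ combinatorially. All $\alpha_e$ with $e\in E_p$ vanish at $p$, so they lie in an $n$-dimensional subspace of $W$, and $r_M(E_p)\le n$. By (5), $r_M(E_p)=r_N(E_p)$. Hence by (4)
$$\dim R_p=|E_p|-r_M(E_p)=t(G\setminus E_p).$$

**Step 2.** This step shows that every tree component of $G\setminus E_p$ is a single vertex, so that $\dim R_p=|F|$. Suppose a tree component contains an edge $f\notin E_p$. Removing $f$ splits this tree into two trees, so $t(G\setminus(E_p\cup\{f\}))=t(G\setminus E_p)+1$ and, by (4), $r_N(E_p\cup\{f\})=r_N(E_p)\le n$. By (5), $r_M(E_p\cup\{f\})=r_M(E_p)$. So $\alpha_f$ lies in the span of $(\alpha_e)_{e\in E_p}$ and vanishes at $p$, contrary to $f\notin E_p$. The isolated vertices of $G\setminus E_p$ are exactly the elements of $F$.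

**Step 3.** This step produces the basis. For $v\in F$ we have $\rho_v\in R\cap\mathbb C^{E_p}=R_p$, so by Step 2 it suffices to prove independence. Since $r_M(E_p)\le n<r_M(E)$, we have $E_p\ne E$, hence $F\ne V$. Let $\sum_{v}x_v\rho_v=0$ with $x$ supported in $F$. For $e=uv$ the $e$-coordinate gives $x_ua_{u,e}+x_va_{v,e}=0$, so $x_u\ne0\iff x_v\ne0$. As $G$ is connected, the support of $x$ is $\emptyset$ or $V$, hence $\emptyset$.

**Step 4.** This step bounds the components of $G[F]$. The set $E_p$ contains all edges meeting $F$, of which there are $3|F|-e(G[F])$, where $e(\cdot)$ counts edges. By Steps 1 and 2, $|E_p|-|F|=r_N(E_p)\le n$. Hence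
$$2|F|-e(G[F])\le n .$$
A component of $G[F]$ with vertex set $K$ has $(3|K|-|\delta(K)|)/2$ edges, so it contributes $\tfrac12(|K|+|\delta(K)|)\ge0$ to the left side. Therefore $|K|+|\delta(K)|\le2n$ for every component.

**Step 5.** This step excludes cycles. Suppose $G[K]$ contains a cycle; then $|K|\ge n+2$. If $G[V\setminus K]$ also contains a cycle, then $|\delta(K)|\ge n+2$ by $(\mathrm G_n)$, and $|K|+|\delta(K)|\ge2n+4$, a contradiction. Otherwise $G[V\setminus K]$ is a forest with $w\ge1$ vertices (as $F\ne V$) and $q\ge1$ components, hence with $w-q$ edges, so $|\delta(K)|=3w-2(w-q)=w+2q$. Then $|K|+|\delta(K)|=(2c-w)+(w+2q)=2c+2q>2n$, because $c\ge n+1$; again a contradiction. $\square$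

## 8. Pruning a forest: the cokernel of $\varphi$

Define
$$\psi:R^*\otimes\mathcal O(1)\to\bigoplus_{v\in V}\mathcal O_{X_v}(1),\qquad\psi(\lambda)=\big(\lambda(\rho_v)|_{X_v}\big)_v .$$

**Lemma 9.** The sequence
$$0\to\mathcal O\oplus\mathcal T_{\mathcal A}\to\mathcal O^E\xrightarrow{\ \varphi\ }R^*\otimes\mathcal O(1)\xrightarrow{\ \psi\ }\bigoplus_{v\in V}\mathcal O_{X_v}(1)\to0\tag{6}$$
is exact, and $\mathcal T_{\mathcal A}$ is locally free.

*Proof.* **Step 1.** This step reduces exactness to a statement at a point. Lemma 3 gives exactness on the left. We have $\psi\varphi=0$, because $\varphi(f)(\rho_v)=\sum_{e\ni v}a_{v,e}\alpha_ef_e$ vanishes on $X_v$. It remains to prove that the induced map $\operatorname{coker}\varphi\to\bigoplus_v\mathcal O_{X_v}(1)$ is an isomorphism at each $p$. Work in $\mathcal O=\mathcal O_{\mathbb P^n,p}$ with $\mathcal O(1)$ trivialized. Let $(\rho_v^*)_{v\in F}$ be the basis of $R_p^*$ dual to the basis $(\rho_v)_{v\in F}$ of Lemma 8. Since $x_e(\rho_v)=a_{v,e}$ for $v\in e$ and $x_e(\rho_v)=0$ otherwise, Lemma 4 reads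
$$(\operatorname{coker}\varphi)_p=\mathcal O^F/\mathcal N,\qquad\mathcal N=\Big\langle\alpha_e\sum_{v\in e\cap F}a_{v,e}\,\rho_v^*\ :\ e\in E_p\Big\rangle .$$
Put $J_v=(\alpha_e:e\ni v)$. This is the ideal of $X_v$, being generated by two independent linear forms. For $v\notin F$ the stalk of $\mathcal O_{X_v}$ at $p$ is zero. Since $\lambda|_{R_p}=\sum_{v\in F}\lambda(\rho_v)\rho_v^*$, the map induced by $\psi$ is the natural map $\mathcal O^F/\mathcal N\to\bigoplus_{v\in F}\mathcal O/J_v$. So we must prove $\mathcal N=\bigoplus_{v\in F}J_v\rho_v^*$. The inclusion $\subset$ is clear from the generators.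

**Step 2.** This step proves $\alpha_e\rho_v^*\in\mathcal N$ for all $v\in F$ and $e\ni v$, removing the vertices of the forest one at a time. The difficulty is that an edge $e=uv$ inside $F$ gives only a combination of $\rho_u^*$ and $\rho_v^*$; we want to separate the two. For $F'\subset F$ consider the property
$$\alpha_e\rho_u^*\in\mathcal N\quad\text{whenever } u\in F' \text{ and } e\cap F'=\{u\}.\tag{7}$$
It holds for $F'=F$: then $e\in E_p$, and the generator belonging to $e$ is $a_{u,e}\alpha_e\rho_u^*$ with $a_{u,e}\ne0$.

Suppose (7) holds for a nonempty $F'$. As $G[F']$ is a forest, there is $v\in F'$ with at most one neighbor in $F'$. At least two edges $e\ni v$ satisfy $e\cap F'=\{v\}$, so $\alpha_e\rho_v^*\in\mathcal N$ for these two. The relation $\sum_{e\ni v}a_{v,e}\alpha_e=0$, with nonzero coefficients, gives $\alpha_{e'}\rho_v^*\in\mathcal N$ for the third edge $e'$. So $J_v\rho_v^*\subset\mathcal N$. If $e'=vu$ with $u\in F'$, the generator $\alpha_{e'}(a_{v,e'}\rho_v^*+a_{u,e'}\rho_u^*)\in\mathcal N$ now yields $\alpha_{e'}\rho_u^*\in\mathcal N$.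

Hence (7) holds for $F'\setminus\{v\}$: if $e\cap(F'\setminus\{v\})=\{u\}$, then either $e\cap F'=\{u\}$, or $e=uv$, which is the edge $e'$ just treated. We continue until $F'=\emptyset$, and then $J_v\rho_v^*\subset\mathcal N$ for all $v\in F$. (On a cycle the procedure would have no starting vertex: every vertex has two neighbors. This is why Lemma 8 was needed.)

**Step 3.** This step deduces local freeness. Locally $\mathcal O_{X_v}$ is zero or cut out by two independent linear forms, so by the Koszul complex it has projective dimension at most $2$. Thus the stalk of $\bigoplus_v\mathcal O_{X_v}(1)$ has projective dimension at most $2$, and its second syzygy $\ker\varphi$ in (6) has free stalks. So $\ker\varphi$ is locally free, and so is its direct summand $\mathcal T_{\mathcal A}$. $\square$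

## 9. $H^2_*(\mathcal T_{\mathcal A})$ and the dependence of the vertex vectors

**Proposition 10.** Assume $(\mathrm G_n)$, $n\ge4$, and let $\mathcal A$ come from $(a,R)$ satisfying $(*)$. Then the sequence (6) is exact and $\mathcal T_{\mathcal A}$ is locally free. Moreover $H^i_*(\mathcal T_{\mathcal A})=0$ for $3\le i\le n-1$, and $H^2_*(\mathcal T_{\mathcal A})=0$ if and only if the vectors $\rho_v$ $(v\in V)$ are linearly independent; and
$$H^2(\mathcal T_{\mathcal A}(-1))^*\cong\ker\Big(\mathbb C^V\to R,\ x\mapsto\sum_vx_v\rho_v\Big).$$
Hence $\mathcal A$ is stably free if and only if the $\rho_v$ are independent.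

*Proof.* The first sentence is Lemma 9. Let $I=\operatorname{im}\varphi$, $Q=\bigoplus_v\mathcal O_{X_v}(1)$, and $\Lambda=\bigoplus_tH^0(\mathcal O(t))$, the polynomial ring.

**Step 1.** This step moves the cohomology of $\mathcal T_{\mathcal A}$ to that of $I$. For $2\le i\le n-1$ we have $H^i_*(\mathcal T_{\mathcal A})=H^i_*(\ker\varphi)$, since $H^i_*(\mathcal O)=0$. The sequence $0\to\ker\varphi\to\mathcal O^E\to I\to0$, with $H^{i-1}_*(\mathcal O)=H^i_*(\mathcal O)=0$, gives $H^i_*(\ker\varphi)\cong H^{i-1}_*(I)$.

**Step 2.** This step moves it further to $Q$, using $0\to I\to R^*\otimes\mathcal O(1)\to Q\to0$. For $3\le i\le n-1$ we have $H^{i-2}_*(\mathcal O)=H^{i-1}_*(\mathcal O)=0$, so $H^{i-1}_*(I)\cong H^{i-2}_*(Q)$. This is $0$, because $X_v\cong\mathbb P^{n-2}$ and $1\le i-2\le n-3$. So $H^i_*(\mathcal T_{\mathcal A})=0$ for $3\le i\le n-1$. For $i=2$, since $H^1_*(\mathcal O)=0$ and $\dim X_v=n-2\ge1$,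
$$H^2_*(\mathcal T_{\mathcal A})\cong H^1_*(I)\cong\operatorname{coker}\Big(R^*\otimes\Lambda(1)\to\bigoplus_v\Lambda_v(1)\Big),\qquad \Lambda_v=\Lambda/(\alpha_e:e\ni v)=H^0_*(\mathcal O_{X_v}).\tag{8}$$

**Step 3.** This step reads off when (8) vanishes. The map in (8) is the composition
$$R^*\otimes\Lambda(1)\to\mathbb C^V\otimes\Lambda(1)\to\bigoplus_v\Lambda_v(1),$$
the first arrow coming from $R^*\to\mathbb C^V$, $\lambda\mapsto(\lambda(\rho_v))_v$, and the second being surjective. The map $R^*\to\mathbb C^V$ is dual to $\mathbb C^V\to R$, $x\mapsto\sum_vx_v\rho_v$. If the $\rho_v$ are independent, then $R^*\to\mathbb C^V$ is surjective, and (8) vanishes. In general, in degree $-1$ both $\Lambda(1)$ and $\Lambda_v(1)$ are $\mathbb C$, so the degree $-1$ part of (8) is $\operatorname{coker}(R^*\to\mathbb C^V)$, with dual $\ker(\mathbb C^V\to R)$. It is nonzero if the $\rho_v$ are dependent.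

**Step 4.** This step applies Coanda's criterion. In the range $2\le i\le n-2$ only $i=2$ can give a nonzero group, and $2$ is in this range as $n\ge4$. So $\mathcal A$ is stably free iff $H^2_*(\mathcal T_{\mathcal A})=0$, iff the $\rho_v$ are independent. $\square$

All sheaves $\mathcal O_{X_v}$ in (6) are determined by the flats of the arrangement. What is not determined by the lattice is the rank of $R^*\to\mathbb C^V$: the lattice knows the supports of the three-term relations, but not whether their coefficients close up around the graph.

## 10. Twenty-one hyperplanes in $\mathbb P^4$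

**Proof of Theorem 1.** Take $n=4$ and $G$ the Heawood graph, which satisfies $(\mathrm G_4)$ by Section 6 and has $21$ edges. Let $\mathcal A_1$ and $\mathcal A_2$ be the arrangements from $R\supset R_{gen}$ and $R\supset R_{bal}$ given by Lemma 7, with $R$ rational in both cases. Both satisfy $(*)$, so their lattices are isomorphic by Lemma 6, and both sheaves $\mathcal T_{\mathcal A_i}$ are locally free by Proposition 10. For $\mathcal A_1$ the $\rho_v$ are independent (Section 4), so $H^2_*(\mathcal T_{\mathcal A_1})=0$ and $\mathcal A_1$ is stably free. For $\mathcal A_2$ we have $\sum_v\rho_v=0$, so $H^2(\mathcal T_{\mathcal A_2}(-1))\ne0$ and $\mathcal A_2$ is not stably free. $\blacksquare$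

## 11. Homology covers: large girth without small essential cuts

For Theorem 2 we need graphs satisfying $(\mathrm G_n)$ for all $n\ge 4$.

**Definition (homology cover).** Let $G$ be a connected simple cubic graph and $H=H_1(G;\mathbb F_2)$ its cycle space, the group of edge sets in which every vertex has even degree. Fix a spanning tree $T$. Put $z(e)=0$ for $e\in T$, and let $z(e)\in H$ be the fundamental cycle of $e$ for $e\notin T$. The graph $G'$ has vertex set $V\times H$ and edges $(u,h)(v,h+z(e))$ for $e=uv\in E$, $h\in H$. The map $\pi:G'\to G$ is the projection, and $H$ acts on $G'$ by translation of the second coordinate.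

The edges are well defined without orientation, since $2z(e)=0$. The graph $G'$ is simple and cubic, and $\pi$ maps the edges at $(u,h)$ bijectively to the edges at $u$. It is connected: the copies of $T$ connect $V\times\{h\}$ for each $h$, non-tree edges connect the sheet $h$ to the sheet $h+z(e)$, and the $z(e)$ generate $H$. The action is free. A closed walk in $G$, viewed as an element of $H$ by counting edges mod $2$, equals the sum of the $z(e)$ over its steps; so it lifts to a closed walk iff its class in $H$ is $0$. For instance, for $K_4$ we have $|H|=2^3$ and $G'$ has $32$ vertices.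

**Lemma 11.** For every $n\ge4$ there is a graph satisfying $(\mathrm G_n)$.

*Proof.* **Step 1.** This step gets large girth: $\mathrm{girth}(G')\ge2\,\mathrm{girth}(G)$. A cycle in $G'$ projects to a closed walk in $G$ that never backtracks, also not at its starting point, because $\pi$ is injective on the edges at a vertex. Its class is $0$, so it traverses each edge an even number of times. Its support is not a forest, since at a leaf of the support the walk would backtrack. So the support contains a cycle, and each of the at least $\mathrm{girth}(G)$ edges of that cycle is traversed at least twice. Starting from $K_4$ and iterating, we obtain connected simple cubic graphs of arbitrarily large girth.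

**Step 2.** This step reduces the lemma to a claim on cuts. Put $\ell=n+1$, let $G$ have girth $g\ge4\ell$, and let $G'$ be its homology cover.

*Claim.* If $X\subset V(G')$ and $|\delta(X)|\le\ell$, then $G'[X]$ or $G'[V(G')\setminus X]$ is acyclic.

Given the claim, $G'$ satisfies $(\mathrm G_n)$: its girth is at least $8\ell\ge n+2$, so $|V(G')|\ge8\ell\ge2(n+1)$, and a cut with cycles on both sides has at least $\ell+1=n+2$ edges. The remaining steps prove the claim.

**Step 3.** This step splits $G$ into a few small trees and pieces rich in cycles. Let $P=\pi(\delta(X))$, a set of at most $\ell$ edges of $G$, with at most $2\ell$ half-edges. As in Lemma 6, a tree component of $G\setminus P$ with $w$ vertices meets $w+2$ half-edges of $P$. So the set $Y$ of vertices in tree components has $|Y|\le2\ell<g$, and $G[Y]$ is a forest. Let $K_1,\dots,K_q$ be the non-tree components of $G\setminus P$; here $q\ge1$, as $|Y|<g\le|V|$. Each $K_i$ contains a cycle, so its number $v_i$ of vertices is at least $g$. It meets $3v_i-2e(K_i)\le2\ell$ half-edges of $P$, so $e(K_i)\ge\tfrac32v_i-\ell$, and its first Betti number is at least $v_i/2-\ell+1\ge\ell+1$. Let $H_i=H_1(K_i;\mathbb F_2)\subset H$.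 Then $|H_i|\ge2^{\ell+1}>\ell$, and $H_i\cap H_j=0$ for $i\ne j$, since the edge supports are disjoint.

**Step 4.** This step describes the pieces of $G'$ that the cut cannot break. Call the components of $\pi^{-1}(K_1),\dots,\pi^{-1}(K_q)$ *big*. A big component over $K_i$ covers $K_i$, so it meets the fiber over a fixed vertex $u$ of $K_i$. As $H$ is transitive on this fiber, it permutes the big components over $K_i$ transitively. The stabilizer of each is $H_i$: an element $h$ fixes the component of $(u,k)$ iff there is a walk over $K_i$ from $(u,k)$ to $(u,k+h)$, iff $h$ is the class of a closed walk in $K_i$ at $u$. These classes form exactly $H_i$, since they are closed under sums by concatenation and include each cycle of $K_i$, reached from $u$ by a path and back. Finally, $\delta(X)\subset\pi^{-1}(P)$, so a big component contains no edge of $\delta(X)$ and lies entirely in $X$ or entirely in its complement.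

**Step 5.** This step sets up a comparison of two neighboring big components. Every vertex of $G'$ lies in a big component or in $\pi^{-1}(Y)$. Since $G'$ is connected, breaking paths at their vertices in big components shows the following: to prove that *all big components lie on the same side*, it suffices to treat distinct big components $B$ over $K_i$ and $B'$ over $K_j$ (possibly $i=j$) that are joined by a path $\gamma'$ whose end vertices lie in $B$ and $B'$ and whose interior vertices lie in $\pi^{-1}(Y)$.

We show that the edges of $\gamma'$ have distinct projections. If there are no interior vertices, $\gamma'$ is a single edge. Otherwise the interior lies in one component of $\pi^{-1}(G[Y])$. As $G[Y]$ is a forest, this component maps isomorphically to a tree, so edges between interior vertices have distinct projections. The first and last edges project to edges with exactly one end in $Y$, hence differ in projection from those. If the first and last edges had equal projection, their interior ends would have the same projection, hence coincide. Then $\gamma'$ would have exactly one interior vertex, and both edges would be the lift of the same edge at this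 vertex, so the two end vertices would be equal, which is impossible.

Consequently the translates $h+\gamma'$, $h\in H$, are pairwise edge-disjoint: a common edge $h+e_1=h'+e_2$ forces $\pi(e_1)=\pi(e_2)$, so $e_1=e_2$, and then translation by $h-h'$ fixes the edge $e_1$. As translations do not change first coordinates, it fixes its ends, so $h=h'$ by freeness. Therefore at most $\ell$ of the translates contain an edge of $\delta(X)$.

**Step 6.** This step concludes that $B$ and $B'$ are on the same side.

If $i=j$, the more than $\ell$ translates by $h\in H_i$ all join $h+B=B$ to $h+B'=B'$. One of them avoids $\delta(X)$, so $B$ and $B'$ are on the same side.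

If $i\ne j$, consider $h=h_i+h_j$ with $h_i\in H_i$, $h_j\in H_j$. The translate $h+\gamma'$ joins $h+B=h_j+B$ to $h+B'=h_i+B'$. The components $h_j+B$ $(h_j\in H_j)$ are distinct, because the stabilizer $H_i$ of $B$ meets $H_j$ trivially. The same holds for the $h_i+B'$. So the translates are the links of a complete bipartite graph with one link per pair and more than $\ell$ nodes in each part. Delete the at most $\ell$ links that meet $\delta(X)$. Two nodes of one part were joined by more than $\ell$ link-disjoint paths of length two, so they are still connected, and every node of the other part still has a link. So the remaining graph is connected. Since a link avoiding $\delta(X)$ joins components on the same side, $B$ and $B'$ are on the same side.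

**Step 7.** This step finishes the claim. All big components lie on one side, so the other side is contained in $\pi^{-1}(Y)$, whose induced subgraph $\pi^{-1}(G[Y])$ covers a forest and hence is a forest. So that side is acyclic. $\square$

## 12. A holomorphic family with a relation at $s=0$ only

**Proof of Theorem 2.** Let $n\ge4$, let $G$ satisfy $(\mathrm G_n)$ (Lemma 11), and let $R\supset R_{bal}$ be a subspace as in Lemma 7.

**Step 1.** This step deforms the balanced gains so that the relation $\sum_v\rho_v=0$ opens up in a controlled direction. Since $\dim R=3c-n-1\ge2c>\dim R_{bal}$, we can choose $w\in R\setminus R_{bal}$. Use gains $1$ at tails and $-g_e(s)$ at heads, with $g_e(s)=1+sw_e$, and let $\rho_v(s)$ be the vertex vectors. The $e$-coordinate of $\sum_v\rho_v(s)$ is $1-g_e(s)$, so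
$$\sum_v\rho_v(s)=-s\,w.\tag{9}$$

**Step 2.** This step deforms $R$ along with the gains. Fix $v_0\in V$. The only relation among the $\rho_v(0)$, up to scalar, is $\sum_v\rho_v(0)=0$, so the $2c-1$ vectors $\rho_v(0)$, $v\ne v_0$, are a basis of $R_{bal}$. Choose vectors $u_j$ completing $\{\rho_v(0)\}_{v\ne v_0}\cup\{w\}$ to a basis of $R$, and put
$$R(s)=\big\langle\rho_v(s)\ (v\ne v_0),\ w,\ u_j\big\rangle .$$
For $|s|$ small these vectors stay independent and all gains are nonzero. So $R(s)$ has codimension $n+1$, $R(0)=R$, and by (9) $R(s)$ contains $\rho_{v_0}(s)=-sw-\sum_{v\ne v_0}\rho_v(s)$ as well. To see all arrangements in one $\mathbb P^n$, choose a complement $U$ of $R(0)$ in $\mathbb C^E$. For small $|s|$ it is a complement of $R(s)$, so $U\cong\mathbb C^E/R(s)$, and $\alpha_e(s)\in U$, the $U$-component of $\varepsilon_e$ along $R(s)$, depends holomorphically on $s$. Let $\mathcal A(s)$ be the arrangement of the $\alpha_e(s)$.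

**Step 3.** This step proves $(*)$ for small $|s|$, which makes the lattice constant. Let $|S|\le n+1$. If $t(G\setminus S)=0$, then $R(0)\cap\mathbb C^S=0$ by $(*)$ at $s=0$. Independence is an open condition and there are finitely many $S$, so $R(s)\cap\mathbb C^S=0$ for $|s|<\varepsilon$. Now suppose that $G\setminus S$ has a tree component, with vertex set $X$. Then $X\ne V$, because $|E\setminus S|\ge3c-(n+1)\ge2c$ exceeds the number of edges of a tree on $2c$ vertices. On a tree the equations $x_ua_{u,e}+x_va_{v,e}=0$ (with the gains at $s$) have a nowhere zero solution; extend it by $0$ outside $X$, and put $y=\sum_vx_v\rho_v(s)\in R(s)$. An edge $e\notin S$ is either a tree edge of this component or has both ends outside $X$; in both cases $y_e=0$. So $y\in R(s)\cap\mathbb C^S$. As $G$ is connected, $\delta(X)\ne\emptyset$, and for $e\in\delta(X)$ with end $v\in X$ we have $y_e=x_va_{v,e}\ne0$. So $y\ne0$, and $S$ is dependent. This proves $(*)$ for all $|s|<\varepsilon$. By Lemma 6 the lattice is constant, and Proposition 10 applies to every $\mathcal A(s)$. In particular all $\mathcal T_{\mathcal A(s)}$ are locally free and $H^i_*(\mathcal T_{\mathcal A(s)})=0$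 for $3\le i\le n-1$.

**Step 4.** This step decides stable freeness. For $s\ne0$, by (9) the span of all $\rho_v(s)$ contains $w$ together with the $\rho_v(s)$, $v\ne v_0$. These are $2c$ independent vectors by Step 2, so the $2c$ vectors $\rho_v(s)$ are independent and $\mathcal A(s)$ is stably free. For $s=0$ they are dependent and $\mathcal A(0)$ is not stably free.

**Step 5.** This step computes $H^2_*(\mathcal T_{\mathcal A(0)})$ from (8). For $s=0$ the kernel of $\mathbb C^V\to R$ is spanned by $(1,\dots,1)$, so the image of $R^*\to\mathbb C^V$ is its annihilator $\{y:\sum_vy_v=0\}$. Dividing $\mathbb C^V\otimes\Lambda(1)$ by this image identifies all the coordinates, and hence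
$$H^2_*(\mathcal T_{\mathcal A(0)})\cong\Big(\Lambda\Big/\sum_v(\alpha_e:e\ni v)\Big)(1)=(\Lambda/\mathfrak m)(1),$$
where $\mathfrak m$ is the ideal generated by all linear forms, as the $\alpha_e$ span $W$. This is $\mathbb C$, concentrated in degree $-1$. $\blacksquare$

**Corollary 12.** The stable Terao conjecture holds in $\mathbb P^n$ if and only if $n\le3$.

*Proof.* For $n\le3$ every arrangement with locally free $\mathcal T_{\mathcal A}$ is stably free. For $n\ge4$ take $\mathcal A_1=\mathcal A(s)$ with $s\ne0$ and $\mathcal A_2=\mathcal A(0)$ in Theorem 2. $\square$

**Remark.** By Randell's theorem (*Lattice-isotopic arrangements are topologically isomorphic*, Proc. AMS 107 (1989), 555–559), arrangements in a smooth one-parameter family with constant lattice have diffeomorphic complements. So in Theorem 2 even the diffeomorphism type of the complement does not determine stable freeness.
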